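\title{The nilpotency class of zero entropy groups acting on projective varieties}

\begin{abstract}
Let $X$ be a projective variety of dimension $n$ over an algebraically closed field of arbitrary characteristic, and let $G'$ be a group of automorphisms of $X$ such that $G'/G'_0$ is a unipotent group; here $G'_0$ is the part of $G'$ in the neutral component of the automorphism group, and unipotence refers to the action on the N\'eron--Severi space. We prove that $G'/G'_0$ has nilpotency class at most $n-1$, and that every class from $0$ to $n-1$ occurs on the $n$-th power of an elliptic curve. This answers a question on groups of zero entropy automorphisms posed in a paper of S.~Li. We also obtain the sharp bound $n-\nu$ when $G'$ fixes a nef class $L$ with $L^\nu\not\equiv0$, the sharp bound $\lceil\log_2n\rceil$ for the derived length, and the bound $n-1$ for compact K\"ahler manifolds. The proof uses only three properties of the nef cone and the intersection form.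
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $k$ is an algebraically closed field of arbitrary characteristic, varieties are integral, and $X$ is a projective variety over $k$ of dimension $n\ge1$. Let $\operatorname{Aut}_X$ be the automorphism group scheme of $X$, let $\operatorname{Aut}(X)=\operatorname{Aut}_X(k)$, and let $\operatorname{Aut}_0(X)=(\operatorname{Aut}_X^0)_{\mathrm{red}}(k)$ be the group of $k$-points of the reduced neutral component. For $G\le\operatorname{Aut}(X)$ put $G_0=G\cap\operatorname{Aut}_0(X)$. Let $\operatorname{NS}(X)=\operatorname{Pic}(X)/\operatorname{Pic}^0(X)$ be the N\'eron--Severi group and $\operatorname{NS}_{\mathbf R}(X)=\operatorname{NS}(X)\otimes_{\mathbf Z}\mathbf R$, a finite-dimensional real vector space.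

The \emph{first dynamical degree} $d_1(g)$ of $g\in\operatorname{Aut}(X)$ is the spectral radius of $g^*$ on $\operatorname{NS}_{\mathbf R}(X)$, and $g$ has \emph{zero entropy} if $d_1(g)=1$. Since $g^*$ is an automorphism of the lattice $\operatorname{NS}(X)/\text{torsion}$, its determinant is $\pm1$. Hence $d_1(g)\ge1$, with equality exactly when all eigenvalues of $g^*$ have modulus one, that is, when the norms of the maps $(g^m)^*$ grow at most polynomially in $m$.

Two kinds of zero entropy automorphisms produce no growth at all. First, $\operatorname{Aut}_0(X)$ acts trivially on $\operatorname{NS}(X)$: if $a\colon\Gamma\times X\to X$ is the action of the connected group $\Gamma=(\operatorname{Aut}_X^0)_{\mathrm{red}}$ and $M$ is a line bundle, then $a^*M$ is a family over $\Gamma$ that joins $M$ to $g^*M$ for every $g\in\Gamma(k)$. This group can be far from nilpotent, as $\operatorname{Aut}_0(\mathbf P^1)=\mathrm{PGL}_2(k)$ shows. Second, automorphisms of finite order have zero entropy, and the symmetric group $S_3$, which is not nilpotent, acts on $(\mathbf P^1)^3$ and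 faithfully on its N\'eron--Severi group $\mathbf Z^3$. A statement about nilpotency has to discard both kinds, by dividing by $G_0$ and by passing to a subgroup of finite index.

For $G'\le\operatorname{Aut}(X)$ we say that \emph{$G'/G'_0$ is a unipotent group} if the kernel of the representation $G'\to\mathrm{GL}(\operatorname{NS}_{\mathbf R}(X))$, $g\mapsto(g^{-1})^*$, is exactly $G'_0$, and every element of the image is a unipotent linear map. Then $G'/G'_0$ is isomorphic to a group of unipotent real matrices; such a group is conjugate to a group of upper unitriangular matrices and is therefore nilpotent. For a group $H$ we write $[a,b]=aba^{-1}b^{-1}$, and $H_{(0)}=H$, $H_{(i+1)}=[H_{(i)},H]$ for the lower central series. The \emph{nilpotency class} $\mathfrak c(H)$ of a nilpotent group is the least $c\ge0$ with $H_{(c)}=\{1\}$.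

Dinh, Oguiso and Zhang proved the following for compact K\"ahler manifolds, with $H^{1,1}(X,\mathbf R)$ in place of $\operatorname{NS}_{\mathbf R}(X)$, and Li \cite{Li} extended it to projective varieties in arbitrary characteristic. If $G\le\operatorname{Aut}(X)$ consists of zero entropy automorphisms, then some finite-index subgroup $G'\le G$ has $G'/G'_0$ a unipotent group, of derived length at most $n-1$; moreover $\mathfrak c(G'/G'_0)$ does not depend on the choice of such a $G'$. The following question comes from \cite{Li}.

\medskip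
\noindent\textbf{Question.} \emph{Let $G\le\operatorname{Aut}(X)$ consist of zero entropy automorphisms and let $G'\le G$ be a finite-index subgroup with $G'/G'_0$ a unipotent group. Is $\mathfrak c(G'/G'_0)$ bounded by a constant that depends only on $n=\dim X$? Is it bounded by $n-1$?}
\medskip

The obvious bounds do not settle this. Triangular form gives $\mathfrak c(G'/G'_0)\le\dim\operatorname{NS}_{\mathbf R}(X)-1$, and this dimension is not bounded in terms of $n$ (blow up points of $\mathbf P^2$). A bound on the derived length does not bound the class either: if $u$ is a unipotent Jordan block of size $r$, the group $H=\mathbf Z^r\rtimes_u\mathbf Z$ has derived length at most $2$, while $H_{(j)}=(u-1)^j\mathbf Z^r$ for $j\ge1$, so that $\mathfrak c(H)=r$. The guess $n-1$ comes from examples. For a curve, $\operatorname{NS}_{\mathbf R}(X)$ is a line, a unipotent map of a line is trivial, and the class is $0$. In general the group $U_n(\mathbf Z)$ of upper unitriangular integral $n\times n$ matrices has class $n-1$ and acts on the $n$-th power of any elliptic curve.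

\subsection{Results}

Both parts of the question have a positive answer, and $n-1$ cannot be lowered.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] Let $X$ be a projective variety of dimension $n\ge1$ over $k$ and let $G'\le\operatorname{Aut}(X)$ be such that $G'/G'_0$ is a unipotent group. Then $\mathfrak c(G'/G'_0)\le n-1$.
\item[(b)] For all $n\ge1$, all $k$ and all $0\le c\le n-1$ there are a projective variety $X$ of dimension $n$ over $k$ and a group $G\le\operatorname{Aut}(X)$ of zero entropy automorphisms such that $G/G_0$ is a unipotent group and $\mathfrak c(G/G_0)=c$.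
\end{itemize}
\end{theorem}

A class $L\in\operatorname{NS}_{\mathbf R}(X)$ is \emph{nef} if $L\cdot\Gamma\ge0$ for every integral curve $\Gamma\subset X$. We write $L^\nu\not\equiv0$ if $L^\nu\cdot Z\ne0$ for some subvariety $Z\subset X$ of dimension $\nu$.

\begin{theorem}\label{thm:refine}
Let $X$ and $G'$ be as in Theorem~\ref{thm:main}(a).
\begin{itemize}
\item[(a)] If $L\in\operatorname{NS}_{\mathbf R}(X)$ is a $G'$-invariant nef class with $L^\nu\not\equiv0$, where $1\le\nu\le n$, then $\mathfrak c(G'/G'_0)\le n-\nu$.
\item[(b)] The derived length of $G'/G'_0$ is at most $\lceil\log_2n\rceil$.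
\end{itemize}
Both bounds are attained, for all $n$, all $k$ and, in (a), all $1\le\nu\le n$.
\end{theorem}

\begin{theorem}\label{thm:kahler}
Let $X$ be a compact K\"ahler manifold of dimension $n$. If a subgroup of $\operatorname{Aut}(X)$ has unipotent image in $\mathrm{GL}(H^{1,1}(X,\mathbf R))$, then this image has nilpotency class at most $n-1$.
\end{theorem}

\subsection{Method}

A natural induction on $n$ would cut $X$ by an invariant divisor, but the group fixes only a nef class $L$, which need not be represented by an invariant subvariety. We therefore forget the variety and keep three properties of the nef cone and the intersection form, which make up a \emph{Lorentzian triple of degree $n$} (Section~\ref{sec:triples}). Multiplication by $L$ turns such a triple into one of degree $n-1$ (Section~\ref{sec:basic}), and this is the induction. A first pass (Section~\ref{sec:length}) shows that orbits grow like polynomials of degree at most $2n-2$, and gives class at most $2n-2$. The degree $2n-2$ does occur, so the factor $2$ has to be won elsewhere: Section~\ref{sec:class}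 finds a subquotient that controls the commutators, and an inequality that bounds the \emph{square} of the growth on it by the growth in degree $n-1$. Section~\ref{sec:geometry} returns to varieties and proves the upper bounds; Section~\ref{sec:sharp} treats powers of an elliptic curve.

\section{Lorentzian triples}\label{sec:triples}

\begin{definition}\label{def:triple}
A \emph{Lorentzian triple of degree $n\ge1$} is a triple $(N,C,f)$, where $N\ne0$ is a finite-dimensional real vector space, $C\subset N$ is a closed convex cone with nonempty interior $C^\circ$, and $f\colon N^n\to\mathbf R$ is a symmetric $n$-linear form, such that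
\begin{itemize}
\item[(P)] $f(c_1,\dots,c_n)\ge0$ for all $c_1,\dots,c_n\in C$;
\item[(H)] if $n\ge2$, then for all $c_1,\dots,c_{n-2}\in C$ the quadratic form $f(c_1,\dots,c_{n-2},\cdot,\cdot)$ has at most one positive eigenvalue;
\item[(N)] if $f(x,\cdot,\dots,\cdot)=0$, then $x=0$.
\end{itemize}
A \emph{unipotent group of automorphisms} of the triple is a group $U\le\mathrm{GL}(N)$ of unipotent maps that preserve $C$ and $f$.
\end{definition}

On a variety, (P) is the positivity of intersection numbers of nef classes and (H) is the Hodge index theorem. We write $x_1\cdots x_n=f(x_1,\dots,x_n)$. For $j<n$, the product $x_1\cdots x_j$ stands for the $(n-j)$-linear form $f(x_1,\dots,x_j,\cdot,\dots,\cdot)$. The open set $C^\circ$ spans $N$, and $C=\overline{C^\circ}$ by convexity; so a multilinear form that vanishes on $C^\circ$ is zero, and an inequality between continuous functions on $C$ can be tested on $C^\circ$.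

\begin{theorem}\label{thm:abstract}
A unipotent group of automorphisms of a Lorentzian triple of degree $n$ is nilpotent of class at most $n-1$.
\end{theorem}

\begin{remark}\label{rem:hyp}
The theorem fails without (N): add to $N$ a summand $M$ on which $f$ vanishes, replace $C$ by $C\times M$, and let any unipotent group act on $M$. It fails without (H), already for $n=2$. Let $N$ be the space of pairs $(\alpha,\beta)$ of symmetric real $r\times r$ matrices, $C$ the cone of pairs of positive semidefinite matrices, and $f((\alpha,\beta),(\alpha',\beta'))=\operatorname{tr}(\alpha\beta')+\operatorname{tr}(\alpha'\beta)$. Then (P) and (N) hold, and $U_r(\mathbf Z)$, of class $r-1$, acts faithfully by the unipotent maps $(\alpha,\beta)\mapsto(g\alpha g^T,(g^T)^{-1}\beta g^{-1})$, which preserve $C$ and $f$.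
\end{remark}

In degree $1$, condition (N) forces $\dim N=1$, so $U=1$. The next two cases show the objects of the proof.

\begin{example}[degree $2$]\label{ex:two}
Here $q=f$ is a nondegenerate form of signature $(1,\dim N-1)$ (Lemma~\ref{lem:signature}), and $U$ fixes some nonzero $L\in C$ (Lemma~\ref{lem:fixed}); by (P), $q(L,L)\ge0$. If $q(L,L)>0$, then $U$ acts on $L^\perp$ by unipotent isometries of a definite form, hence trivially, and $U=1$. Let $q(L,L)=0$. Choose an isotropic $M$ with $q(L,M)=1$, let $W=\{L,M\}^\perp$, and let $\langle x,y\rangle=-q(x,y)$, a scalar product on $W$. An element $\sigma\in U$ acts trivially on the line $N/L^\perp$ and on the Euclidean space $L^\perp/\mathbf RL\cong W$. So $\sigma M=M+w+aL$ and $\sigma x=x+\beta(x)L$ for $x\in W$, with $w\in W$, $a\in\mathbf R$, $\beta\in W^*$. The equations $q(\sigma M,\sigma x)=0$ and $q(\sigma M,\sigma M)=0$ read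
\[
\beta(x)=\langle w,x\rangle,\qquad 2a=|w|^2 .
\]
Thus $\sigma$ is determined by $\beta$, and $\sigma\mapsto\beta$ embeds $U$ in the additive group $W^*$: the class is at most $1$. On the other hand $\sigma^mM=M+mw+\frac12m^2|w|^2L$ grows quadratically. The growth on $N$ has degree $2$, twice the class.
\end{example}

\begin{example}[degree $3$]\label{ex:three}
Let $N$ be the space of symmetric real $3\times3$ matrices, $C$ the cone of positive semidefinite ones, and $f$ the trilinear form with $f(\alpha,\alpha,\alpha)=6\det\alpha$. This is a Lorentzian triple. For column vectors $a_1,a_2,a_3$ we have $\det\bigl(\sum t_ia_ia_i^T\bigr)=t_1t_2t_3\det(a_1,a_2,a_3)^2$, so $f(a_1a_1^T,a_2a_2^T,a_3a_3^T)=\det(a_1,a_2,a_3)^2\ge0$; this gives (P), since elements of $C$ are sums of matrices $aa^T$. The coefficient of $t$ in $6\det(t\mathbf 1+x)$ gives $f(\mathbf 1,x,x)=(\operatorname{tr}x)^2-\operatorname{tr}x^2$, a form of signature $(1,5)$. This gives (N), and also (H), because the maps $\alpha\mapsto p\alpha p^T$ with $p$ invertible scale $f$ by $(\det p)^2$ and move $\mathbf 1$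 to any point of $C^\circ$.

Let the Heisenberg group $U=U_3(\mathbf R)$ act by $g\cdot\alpha=g\alpha g^T$. Its class is $2$. Its orbits grow with degree $4$: if $ue_3=e_3+e_2$ and $ue_2=e_2+e_1$, then $u^me_3=e_3+me_2+\binom m2e_1$, and $u^m\cdot e_3e_3^T$ has $(1,1)$ entry $\binom m2^2$.

The group fixes $L=e_1e_1^T$, and
\[
f(L,\alpha,\alpha')=\alpha_{22}\alpha'_{33}+\alpha_{33}\alpha'_{22}-2\alpha_{23}\alpha'_{23}.
\]
The kernel $F$ of this form is spanned by $L$, $S_2$, $S_3$, where $S_j=e_1e_j^T+e_je_1^T$. The quotient $V=N/F$ is the space of lower right $2\times2$ blocks, a triple of degree $2$ on which orbits grow at most quadratically. The kernel $K$ of the action on $V$ consists of the maps $\sigma_{s,t}$ with $e_2\mapsto e_2+se_1$, $e_3\mapsto e_3+te_1$. They satisfy $\sigma_{s,t}S_2=S_2+2sL$ and $\sigma_{s,t}S_3=S_3+2tL$, so $K$ acts trivially on $W=F/\mathbf RL$ and embeds in $W^*$, as $U$ did in degree $2$. The new feature is that $U$ acts nontrivially on $W$, and the class of $U$ depends on how fast. Let $\gamma_t$ fix $e_1,e_2$ and send $e_3$ to $e_3+te_2$, and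 let $\sigma=\sigma_{0,1}$. Then
\[
\gamma_t\sigma^m\cdot\mathbf 1=\gamma_t\cdot\mathbf 1+m\,\gamma_tS_3+m^2L\in C,\qquad \gamma_tS_3=S_3+tS_2 .
\]
By (P), $f(\mathbf 1,y,y)\ge0$ for $y=\gamma_t\sigma^m\cdot\mathbf 1$. This number is a quadratic polynomial in $m$, so its leading coefficient is nonnegative:
\[
-f(\mathbf 1,\gamma_tS_3,\gamma_tS_3)\le2f(L,\mathbf 1,\gamma_t\cdot\mathbf 1),\qquad\text{that is,}\qquad 2+2t^2\le2(2+t^2).
\]
The left side is the squared norm of an orbit in $W$; the right side is a linear function of an orbit in $V$. Quadratic growth on $V$ thus allows only linear growth on $W$. Finally, $[U,U]=\{\sigma_{0,t}\}$ corresponds to the functionals on $W$ that kill $S_2=(\gamma_1-1)S_3$. These functionals are $U$-invariant, which is why $[U,U]$ is central.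
\end{example}

\section{Signature, quotients and restrictions}\label{sec:basic}

We first recall three facts about a symmetric bilinear form $q$ on a finite-dimensional real space $N$.
\begin{itemize}
\item[(Q1)] $q$ has at most one positive eigenvalue if and only if it is positive definite on no plane. This condition is closed in $q$, and it passes to the pull-back of $q$ under a linear map and to the form induced on a quotient of $N$ by a subspace of the kernel. If it holds and $q(h,h)>0$, then $N=\mathbf Rh\oplus h^\perp$ and $q\le0$ on $h^\perp$.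
\item[(Q2)] If $q$ is semidefinite on a subspace $N'$ and $x\in N'$ has $q(x,x)=0$, then $q(x,N')=0$ (Cauchy--Schwarz).
\item[(Q3)] Let $q$ be nondegenerate with exactly one positive eigenvalue. If $q(h,h)>0$, then $q$ is negative definite on $h^\perp$. If $L\ne0$ and $q(L,L)=0$, then $q\le0$ on $L^\perp$, and $x\in L^\perp$ has $q(x,x)=0$ only if $x\in\mathbf RL$.
\end{itemize}
For the last assertion take $q(h,h)=1$, let $\langle\cdot,\cdot\rangle=-q$ on $h^\perp$, and write $L=\lambda h+w$, $x=\mu h+y$ with $w,y\in h^\perp$. Then $|w|=|\lambda|\ne0$ and $\lambda\mu=\langle w,y\rangle$, so $|\mu|\le|y|$, with equality only if $y=(\mu/\lambda)w$.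

In this section $(N,C,f)$ is a Lorentzian triple of degree $n$.

\begin{lemma}\label{lem:positive}
\begin{itemize}
\item[(a)] Let $0\le j\le n$, let $c_1,\dots,c_j\in C$ with $c_1\cdots c_j\ne0$, and let $h_{j+1},\dots,h_n\in C^\circ$. Then $c_1\cdots c_jh_{j+1}\cdots h_n>0$. In particular $h_1\cdots h_n>0$ for $h_i\in C^\circ$, and $Lh_2\cdots h_n>0$ for $0\ne L\in C$.
\item[(b)] If $x\in C$ and $-x\in C$, then $x=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The number is $\ge0$ by (P); suppose it is $0$. For $y\in C$ there is $\varepsilon>0$ with $h_{j+1}-\varepsilon y\in C$, and (P) gives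
\[
0\le c_1\cdots c_j\,y\,h_{j+2}\cdots h_n\le\varepsilon^{-1}c_1\cdots c_jh_{j+1}\cdots h_n=0 .
\]
Replacing the $h_i$ one at a time in this way, we get $c_1\cdots c_jy_{j+1}\cdots y_n=0$ for all $y_i\in C$, so $c_1\cdots c_j=0$, a contradiction. The cases $j=0$ (where the hypothesis reads $f\ne0$) and $j=1$ apply by (N).

(b) By (P), $xc_2\cdots c_n$ is both $\ge0$ and $\le0$ for $c_i\in C$. So $f(x,\cdot,\dots,\cdot)=0$ and $x=0$ by (N).
\end{proof}

Condition (N) concerns the whole form $f$, but we shall need each of the quadratic forms in (H) to be nondegenerate when the $c_i$ are interior. The passage from one to the other uses (H) at all points near the given ones.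

\begin{lemma}\label{lem:signature}
Let $n\ge2$ and $h_1,\dots,h_{n-2}\in C^\circ$. Then $q=h_1\cdots h_{n-2}$ is nondegenerate of signature $(1,\dim N-1)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:positive}(a) and (H), $q$ has exactly one positive eigenvalue. Let $q(x,\cdot)=0$. We show by induction on $i$ that the linear form $c_1\cdots c_ih_{i+1}\cdots h_{n-2}x$ is zero for all $c_1,\dots,c_i\in C^\circ$. The case $i=0$ is the hypothesis, and the case $i=n-2$ gives $x=0$ by (N).

Assume the claim for some $i\le n-3$ and fix $c_1,\dots,c_i\in C^\circ$. Put $h=h_{i+1}$ and, for $c\in C^\circ$, let $q_c=c_1\cdots c_i\,c\,h_{i+2}\cdots h_{n-2}$. We must show $q_c(x,\cdot)=0$. The induction hypothesis, evaluated at $c$, gives $q_c(h,x)=0$. Since $q_c(h,h)>0$, (H) and (Q1) show that $q_c\le0$ on the orthogonal $h^\perp$ of $h$ for $q_c$, which contains $x$. So the linear function $c\mapsto q_c(x,x)$ is $\le0$ on $C^\circ$. It vanishes at the interior point $c=h$, by the induction hypothesis evaluated at $x$, hence it vanishes identically. By (Q2), $q_c(x,h^\perp)=0$, and $N=\mathbf Rh\oplus h^\perp$.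
\end{proof}

For $n\ge2$ and $0\ne L\in C$ let
\[
F_L=\{x\in N: Lx=0\}.
\]
This is what multiplication by $L$ forgets. Everything below depends on whether $L$ itself lies in $F_L$.

\begin{lemma}\label{lem:dichotomy}
Let $n\ge2$, $0\ne L\in C$, $F=F_L$, and $q=h_1\cdots h_{n-2}$ with $h_i\in C^\circ$. Then $q(L,F)=0$.
\begin{itemize}
\item[(A)] If $L^2\ne0$, then $q$ is negative definite on $F$ and $C\cap F=0$.
\item[(B)] If $L^2=0$, then $L\in F$; $q\le0$ on $F$, and $x\in F$ has $q(x,x)=0$ if and only if $x\in\mathbf RL$; $C\cap F=\mathbf R_{\ge0}L$; and $c_1\cdots c_{n-2}x^2\le0$ for all $c_i\in C$, $x\in F$.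
\end{itemize}
\end{lemma}

\begin{proof}
For $x\in F$ we have $q(L,x)=Lxh_1\cdots h_{n-2}=0$, so $F$ lies in the orthogonal of $L$ for $q$. In case (A), $q(L,L)>0$ by Lemma~\ref{lem:positive}(a); in case (B), $q(L,L)=0$. The statements on the sign of $q$ follow from Lemma~\ref{lem:signature} and (Q3). If $x\in C\cap F$, then $q(x,x)\ge0$ by (P). So $x=0$ in case (A), and in case (B) $x\in\mathbf RL$, hence $x\in\mathbf R_{\ge0}L$ by Lemma~\ref{lem:positive}(b). The last claim holds for $c_i\in C^\circ$ and extends to $C$ by continuity.
\end{proof}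

\begin{lemma}\label{lem:quotient}
\begin{itemize}
\item[(a)] Let $n\ge2$ and $0\ne L\in C$. Let $V=N/F_L$, let $C_V$ be the closure of the image of $C$, and let $f_V(\bar x_1,\dots,\bar x_{n-1})=Lx_1\cdots x_{n-1}$. Then $(V,C_V,f_V)$ is a Lorentzian triple of degree $n-1$. A unipotent automorphism of $(N,C,f)$ that fixes $L$ induces a unipotent automorphism of it.
\item[(b)] If a subspace $N_0\subset N$ contains a point $h\in C^\circ$, then $(N_0,C\cap N_0,f|_{N_0})$ is a Lorentzian triple of degree $n$.
\end{itemize}
\end{lemma}

\begin{proof}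
(a) The form $f_V$ is well defined and satisfies (N) by the definition of $F_L$, and $V\ne0$ because $Lh^{n-1}>0$ for $h\in C^\circ$. The image of $C^\circ$ is open, so $C_V$ has interior points. Conditions (P) and (H) hold on the image of $C$, since $L\in C$, and on its closure by continuity and (Q1). A map that fixes $L$ and preserves $f$ preserves $F_L$ and $f_V$.

(b) The point $h$ is interior to $C\cap N_0$ in $N_0$, and (P), (H) are inherited. If $n=1$, then $\dim N=1$ and $N_0=N$. If $n\ge2$, let $q=h^{n-2}$. Then $N_0=\mathbf Rh\oplus(h^\perp\cap N_0)$, with $q(h,h)>0$ and $q$ negative definite on $h^\perp$. So $q$ is nondegenerate on $N_0$, which implies (N).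
\end{proof}

\section{Polynomial orbits and length}\label{sec:length}

We need one invariant that measures both the growth of orbits, which the cone controls, and the depth of commutators, which we want to bound. The powers of the augmentation ideal provide it.

Let a group $U$ act by unipotent maps on a finite-dimensional real space $M\ne0$. Let $I\subset\mathbf R[U]$ be the augmentation ideal, the two-sided ideal spanned as a vector space by the elements $u-1$. By Kolchin's theorem the action can be put in unitriangular form, so $I^{\dim M}M=0$. The \emph{length} of $M$ is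
\[
\ell(M)=\max\{j\ge0: I^jM\ne0\}.
\]
A unipotent map satisfies $u^m=\sum_{a\ge0}\binom ma(u-1)^a$ for all $m\in\mathbf Z$, the sum being finite. Hence for $u_1,\dots,u_r\in U$, $b\in M$ and $m\in\mathbf Z^r$,
\begin{equation}\label{eq:poly}
P(m):=u_1^{m_1}\cdots u_r^{m_r}b=\sum_{a\in\mathbf Z_{\ge0}^r}\ \prod_{i=1}^r\binom{m_i}{a_i}\,(u_1-1)^{a_1}\cdots(u_r-1)^{a_r}b
\end{equation}
is a polynomial in $m$ with values in $M$. Let $P_j$ be its homogeneous component of degree $j$, so that $P(ts)=\sum_jt^jP_j(s)$ for $t\in\mathbf Z$, $s\in\mathbf Z^r$.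

\begin{lemma}\label{lem:poly}
Let $d=\ell(M)$.
\begin{itemize}
\item[(a)] $P_j$ takes values in $I^jM$. In particular $\deg P\le d$.
\item[(b)] Let $S$ generate $M$ as an $\mathbf R[U]$-module. Then $I^dM$ is spanned by the vectors $P_d(s)$, taken over all $u_1,\dots,u_d\in U$, $b\in S$, $s\in\mathbf Z^d$ (with $r=d$). In particular one of these vectors is nonzero.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The term of index $a$ in \eqref{eq:poly} has degree $|a|=\sum a_i$ and values in $I^{|a|}M$. It contributes to $P_j$ only if $|a|\ge j$.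

(b) The space $I^dM$ is spanned by the vectors $(u_1-1)\cdots(u_d-1)wb$ with $w\in U$, $b\in S$, and we may take $w=1$ because $w-1\in I$ and $I^{d+1}M=0$. In \eqref{eq:poly} with $r=d$ the terms with $|a|>d$ vanish, so $P_d(m)=\sum_{|a|=d}\prod_i(m_i^{a_i}/a_i!)\,(u_1-1)^{a_1}\cdots(u_d-1)^{a_d}b$, and $(u_1-1)\cdots(u_d-1)b$ is the coefficient of $m_1\cdots m_d$. The values of a polynomial on $\mathbf Z^d$ span the same space as its coefficients.
\end{proof}

\begin{lemma}\label{lem:comm}
If $c\in U_{(j)}$, then $c-1\in I^{j+1}$.
\end{lemma}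

\begin{proof}
The set $\{c\in U:c-1\in I^{j+1}\}$ is a subgroup, since $cc'-1=c(c'-1)+(c-1)$ and $c^{-1}-1=-c^{-1}(c-1)$. The claim holds for $j=0$, and the identity
\[
aba^{-1}b^{-1}-1=\bigl((a-1)(b-1)-(b-1)(a-1)\bigr)a^{-1}b^{-1}
\]
with $a\in U_{(j)}$, $b\in U$ gives the induction step.
\end{proof}

Since the cone is closed, the leading term of an orbit in $C$ is again in $C$. This produces the fixed classes.

\begin{lemma}\label{lem:fixed}
Let $U$ be a unipotent group of automorphisms of a Lorentzian triple $(N,C,f)$, let $h\in C^\circ$, let $N_h$ be the span of the orbit $Uh$, and let $d=\ell(N_h)$. Then $I^dN_h$ is spanned by vectors that lie in $C$, and $U$ fixes $I^dN_h$ pointwise. In particular $U$ fixes a nonzero element of $C$.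
\end{lemma}

\begin{proof}
For $P(m)=u_1^{m_1}\cdots u_d^{m_d}h\in C$ we have $\deg P\le d$, so $P_d(s)=\lim_{t\to+\infty}t^{-d}P(ts)\in C$. These vectors span $I^dN_h\ne0$ by Lemma~\ref{lem:poly}(b) with $S=\{h\}$, and $I\cdot I^dN_h=0$.
\end{proof}

\begin{proposition}\label{prop:length}
Let $U$ be a unipotent group of automorphisms of a Lorentzian triple $(N,C,f)$ of degree $n$. Then $\ell(N)\le2n-2$, that is, $I^{2n-1}N=0$.
\end{proposition}

\begin{proof}
We use induction on $n$; the length depends only on the image of the acting group, so the induction hypothesis applies to actions that are not faithful. For $n=1$ we have $U=1$. Let $n\ge2$. Since $N$ is the sum of the subspaces $N_h$ with $h\in C^\circ$, it suffices to bound each $\ell(N_h)$, and by Lemma~\ref{lem:quotient}(b) we may assume $N=N_h$. Let $d=\ell(N)$, and choose $0\ne L\in C\cap I^dN$ by Lemma~\ref{lem:fixed}. Put $F=F_L$, $V=N/F$, $e=\ell(V)$. By Lemma~\ref{lem:quotient}(a) and induction, $e\le2n-4$. We show $d\le e+2$.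

If $L^2\ne0$, then $L\notin F$, so $L$ has nonzero image in $I^dV$ and $d\le e$.

Let $L^2=0$, and suppose $d\ge e+2$. We have $I^{e+1}N\subset F$. By Lemmas~\ref{lem:fixed} and~\ref{lem:dichotomy}(B), $I^dN$ is spanned by elements of $C\cap F=\mathbf R_{\ge0}L$, so $I^dN=\mathbf RL$. Also $I^{d-1}N\not\subset\mathbf RL$, since otherwise $I^dN=0$. Thus $\ell(N/\mathbf RL)=d-1$, and Lemma~\ref{lem:poly}(b) for $N/\mathbf RL$, generated by the class of $h$, yields $u_1,\dots,u_{d-1}$ and $s$ such that $P(m)=u_1^{m_1}\cdots u_{d-1}^{m_{d-1}}h$ has $y:=P_{d-1}(s)\notin\mathbf RL$. Group the terms of $P(ts)$ by degree: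
\[
P(ts)=\alpha t^dL+Y(t)+Z(t),\qquad Y(t)=\sum_{j=e+1}^{d-1}t^jP_j(s),\qquad \deg Z\le e .
\]
Here $P_d(s)=\alpha L$, and $Y(t)\in F$ has leading term $t^{d-1}y$. Let $q=h^{n-2}$. The vector $P(ts)$ lies in $C$, so its square is nonnegative by (P); the part $Y$ contributes negatively, and the largest term that can compensate is the pairing of $t^dL$ with $Z$. Indeed $q(L,L)=q(L,Y)=0$, so
\[
0\le q(P(ts),P(ts))=q(Y,Y)+2\alpha t^dq(L,Z)+2q(Y,Z)+q(Z,Z).
\]
The polynomial $q(Y,Y)$ has leading term $q(y,y)t^{2d-2}$ with $q(y,y)<0$ by Lemma~\ref{lem:dichotomy}(B), and the other three terms have degree at most $d+e$. Therefore $2d-2\le d+e$.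
\end{proof}

By Lemma~\ref{lem:comm}, an element $c\in U_{(2n-2)}$ has $c-1\in I^{2n-1}$, which acts as zero on $N$. So $\mathfrak c(U)\le2n-2$, a bound that depends only on $n$. Proposition~\ref{prop:length} itself cannot be improved (Examples~\ref{ex:two} and~\ref{ex:three}, and Remark~\ref{rem:length} for all $n$), so the bound $n-1$ cannot be read off from the action on all of $N$.

\section{The nilpotency class}\label{sec:class}

In this section $U$ is a unipotent group of automorphisms of a Lorentzian triple $(N,C,f)$ of degree $n\ge2$, and $0\ne L\in C$ is fixed by $U$. Put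
\[
F=F_L,\qquad V=N/F,\qquad K=\ker\bigl(U\to\mathrm{GL}(V)\bigr).
\]
Induction controls $U/K$, so we have to understand $K$ and the way $U$ acts on it by conjugation. For $\sigma\in K$ let $\Lambda_\sigma=\log\sigma=\sum_{j\ge1}(-1)^{j-1}(\sigma-1)^j/j$. This is a nilpotent map with $\sigma^m=\exp(m\Lambda_\sigma)$. It is divisible by $\sigma-1$, so $\Lambda_\sigma N\subset F$ and $\Lambda_\sigma L=0$; and $\Lambda_{u\sigma u^{-1}}=u\Lambda_\sigma u^{-1}$ for $u\in U$. For $h\in C^\circ$,
\begin{equation}\label{eq:orbit}
\sigma^mh=\sum_{j\ge0}m^jy_j\in C,\qquad y_j=\Lambda_\sigma^jh/j!,\qquad y_0=h,\quad y_j\in F\ \ (j\ge1).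
\end{equation}

\begin{lemma}\label{lem:caseA}
If $L^2\ne0$, then $K=1$.
\end{lemma}

\begin{proof}
If $\sigma h\ne h$ in \eqref{eq:orbit}, the polynomial has degree $j\ge1$, and its leading coefficient $y_j=\lim m^{-j}\sigma^mh$ is a nonzero element of $C\cap F$, contrary to Lemma~\ref{lem:dichotomy}(A). So $\sigma$ fixes $C^\circ$ pointwise.
\end{proof}

\subsection{The group $K$ when $L^2=0$}

Until the proof of Theorem~\ref{thm:abstract} we assume $L^2=0$. Then $\mathbf RL\subset F\subset N$, and we put $W=F/\mathbf RL$. By Lemma~\ref{lem:dichotomy}(B), each $h\in C^\circ$ gives a negative definite form $h^{n-2}$ on $W$. We show that $K$ looks like the group in Example~\ref{ex:two}.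

\begin{lemma}\label{lem:quadratic}
Let $\sigma\in K$. Then $\Lambda_\sigma^2N\subset\mathbf RL$. Hence, with the linear form $a_\sigma$ defined by $\Lambda_\sigma^2h=2a_\sigma(h)L$,
\begin{equation}\label{eq:quadratic}
\sigma^mh=h+m\,\Lambda_\sigma h+m^2a_\sigma(h)L\qquad(h\in N,\ m\in\mathbf Z).
\end{equation}
\end{lemma}

\begin{proof}
It suffices to show $y_2\in\mathbf RL$ in \eqref{eq:orbit}. Suppose some $y_i$ with $i\ge1$ is not in $\mathbf RL$, and take $i$ maximal. Then $y_{i+1}=\alpha L$, and $y_j=0$ for $j\ge i+2$ because $\Lambda_\sigma L=0$. With $Y=\sum_{j=1}^im^jy_j\in F$ and $q=h^{n-2}$ we get, as in Proposition~\ref{prop:length},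
\[
0\le q(\sigma^mh,\sigma^mh)=q(Y,Y)+2\alpha m^{i+1}q(L,h)+2q(h,Y)+q(h,h).
\]
The first term has leading term $m^{2i}q(y_i,y_i)$ with $q(y_i,y_i)<0$, and the rest has degree at most $i+1$. So $2i\le i+1$ and $i=1$.
\end{proof}

In degree $2$, $K$ acts trivially on $W$ because it preserves a definite form. For $n\ge3$ the form $h^{n-2}$ depends on $h$, and $\sigma$ moves $h$. Part (a) of the next lemma says that the form on $F$ does not change along the orbit.

\begin{lemma}\label{lem:beta}
Let $\sigma\in K$.
\begin{itemize}
\item[(a)] If $n\ge3$, then $(\Lambda_\sigma h)\,x\,x'=0$ for all $h\in N$ and $x,x'\in F$.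
\item[(b)] $\sigma$ acts trivially on $W$. So there is $\beta_\sigma\in W^*$ with $\sigma x=x+\beta_\sigma(x)L$ for $x\in F$.
\item[(c)] The map $\sigma\mapsto\beta_\sigma$ is a homomorphism $K\to W^*$; $\beta_{u\sigma u^{-1}}=\beta_\sigma\circ u^{-1}$ for $u\in U$; and $2a_\sigma(h)=\beta_\sigma(\Lambda_\sigma h)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $h\in C^\circ$, $c_2,\dots,c_{n-2}\in C$, $x\in F$. By Lemma~\ref{lem:dichotomy}(B), \eqref{eq:quadratic} and $Lx=0$,
\[
0\ge(\sigma^mh)\,c_2\cdots c_{n-2}\,x^2=hc_2\cdots c_{n-2}x^2+m\,(\Lambda_\sigma h)\,c_2\cdots c_{n-2}\,x^2\qquad(m\in\mathbf Z).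
\]
An affine function of $m$ that is bounded above on $\mathbf Z$ is constant, so the coefficient of $m$ vanishes. Polarize in $x$ and use linearity in $h$ and the $c_i$.

(b) Let $h\in C^\circ$, $x\in F$, and put $v=\Lambda_\sigma h$, $a=a_\sigma(h)$. Then $\sigma x\in F$ and
\[
h^{n-2}x^2=(\sigma h)^{n-2}(\sigma x)^2=(h+v+aL)^{n-2}(\sigma x)^2=h^{n-2}(\sigma x)^2,
\]
because the terms with a factor $L$ vanish by the definition of $F$ and those with a factor $v$ vanish by (a); for $n=2$ there are no such terms. So $\sigma$ is a unipotent isometry of a definite form on $W$. Its orbits in $W$ are bounded polynomials in $m$, hence constant.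

(c) For $x\in F$ we have $\sigma\tau x=\sigma(x+\beta_\tau(x)L)=x+\beta_\sigma(x)L+\beta_\tau(x)L$, and $u\sigma u^{-1}x-x=u(\sigma-1)u^{-1}x=\beta_\sigma(u^{-1}x)L$. Since $(\sigma-1)^2F=0$, we have $\Lambda_\sigma=\sigma-1$ on $F$, so $\Lambda_\sigma(\Lambda_\sigma h)=\beta_\sigma(\Lambda_\sigma h)L$.
\end{proof}

Conjugation on $K$ is thus reflected by the action of $U$ on $W^*$. The inequality of Example~\ref{ex:three} controls not all of $W$ but only the vectors that occur as linear terms in \eqref{eq:quadratic}. So let
\[
W_0\subset W\quad\text{be the span of the classes of the vectors }\Lambda_\sigma h\qquad(\sigma\in K,\ h\in C^\circ).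
\]
It is $U$-stable, because $u\Lambda_\sigma h=\Lambda_{u\sigma u^{-1}}(uh)$. We check that $W_0$ is still large enough to detect the elements of $K$.

\begin{lemma}\label{lem:inj}
The homomorphism $K\to W_0^*$, $\sigma\mapsto\beta_\sigma|_{W_0}$, is injective.
\end{lemma}

\begin{proof}
Let $\sigma\in K$, $h\in C^\circ$, $x\in F$, and $v=\Lambda_\sigma h$, $a=a_\sigma(h)$. Expand
\[
h^{n-1}x=(\sigma h)^{n-1}(\sigma x)=(h+v+aL)^{n-1}x+\beta_\sigma(x)\,(h+v+aL)^{n-1}L .
\]
In the first product, $Lx=0$, and $v^2x=0$ by Lemma~\ref{lem:beta}(a) if $n\ge3$ (for $n=2$ this term does not occur), so it equals $h^{n-1}x+(n-1)h^{n-2}vx$. In the second, $Lv=0$ and $L^2=0$, so it equals $Lh^{n-1}$. Hence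
\begin{equation}\label{eq:dual}
(n-1)\,h^{n-2}vx=-\beta_\sigma(x)\,Lh^{n-1},
\end{equation}
which is the relation $\beta(x)=\langle w,x\rangle$ of Example~\ref{ex:two}. Now let $\beta_\sigma|_{W_0}=0$. Then $\beta_\sigma(v)=0$, so \eqref{eq:dual} with $x=v$ gives $h^{n-2}v^2=0$, and $v=tL$ by Lemma~\ref{lem:dichotomy}(B). Also $a=\frac12\beta_\sigma(v)=0$, so $\sigma h=h+tL$. Then $h^n=(\sigma h)^n=h^n+nt\,Lh^{n-1}$ with $Lh^{n-1}>0$, so $t=0$. Thus $\sigma$ fixes $C^\circ$ pointwise.
\end{proof}

\subsection{Halving the length}

\begin{lemma}\label{lem:half}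
$I^{n-1}W_0=0$.
\end{lemma}

\begin{proof}
Fix $g\in C^\circ$, let $q=g^{n-2}$, and let $|x|^2=-q(x,x)$, the square of a Euclidean norm on $W$. Let $\sigma\in K$, $h\in C^\circ$, $\gamma\in U$, and $v=\Lambda_\sigma h$, $a=a_\sigma(h)$. Apply $\gamma$ to \eqref{eq:quadratic}:
\[
\gamma\sigma^mh=\gamma h+m\,\gamma v+m^2aL\in C .
\]
Since $\gamma v\in F$, we have $q(L,\gamma v)=q(L,L)=0$, and (P) gives for all $m\in\mathbf Z$
\[
0\le q(\gamma\sigma^mh,\gamma\sigma^mh)=q(\gamma h,\gamma h)+2m\,q(\gamma h,\gamma v)+m^2\bigl(q(\gamma v,\gamma v)+2a\,q(L,\gamma h)\bigr).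
\]
The coefficient of $m^2$ is therefore nonnegative. As $q(L,\gamma h)=f_V(\bar g,\dots,\bar g,\gamma\bar h)$, this reads
\begin{equation}\label{eq:half}
|\gamma v|^2\le2a\,f_V(\bar g,\dots,\bar g,\gamma\bar h),
\end{equation}
where the constant $a$ does not depend on $\gamma$.

Suppose $W_0\ne0$ and let $e=\ell(W_0)$. By Lemma~\ref{lem:poly}(b) there are $\sigma,h$ as above, $u_1,\dots,u_e\in U$ and $s\in\mathbf Z^e$ such that, for $\gamma_t=u_1^{ts_1}\cdots u_e^{ts_e}$, the class of $\gamma_tv$ in $W_0$ is a polynomial in $t$ of degree exactly $e$. Then the left side of \eqref{eq:half} is a polynomial of degree $2e$ with positive leading coefficient. The right side is a linear function of $\gamma_t\bar h\in V$, so by Lemma~\ref{lem:poly}(a) and Proposition~\ref{prop:length} for the triple $V$ of degree $n-1$, it has degree at most $2n-4$. Hence $e\le n-2$.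
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:abstract}]
We use induction on $n$. For $n=1$, $U=1$. Let $n\ge2$, choose $0\ne L\in C$ fixed by $U$ (Lemma~\ref{lem:fixed}), and keep the notation above. By Lemma~\ref{lem:quotient}(a) and induction, $U/K$ has class at most $n-2$, that is, $U_{(n-2)}\subset K$. If $L^2\ne0$, then $K=1$ by Lemma~\ref{lem:caseA}, and $\mathfrak c(U)\le n-2$.

Let $L^2=0$. We show that $U_{(n-2)}$ is central. If we used only that $U_{(n-2)}$ embeds in the module $W_0^*$ killed by $I^{n-1}$, we would need $n-1$ further commutators and obtain class $2n-3$. The point is that an element of $U_{(n-2)}$ is itself deep in the $I$-adic filtration, and that $\beta_c$ is the action of $c-1$ on $F$. Let $F_0\subset F$ be the preimage of $W_0$. By Lemma~\ref{lem:half}, $I^{n-1}F_0\subset\mathbf RL$, hence $I^nF_0=0$. Let $c\in U_{(n-2)}$ and $u\in U$. Then $c\in K$, and $c-1\in I^{n-1}$ by Lemma~\ref{lem:comm}. For $x\in F_0$,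
\[
\beta_c\bigl((u-1)x\bigr)L=(c-1)(u-1)x\in I^nF_0=0 .
\]
So $\beta_{u^{-1}cu}=\beta_c\circ u=\beta_c$ on $W_0$, and $u^{-1}cu=c$ by Lemma~\ref{lem:inj}. Hence $U_{(n-1)}=[U_{(n-2)},U]=1$.
\end{proof}

The class grows by one only at a step of the induction where $L^2=0$. A fixed class with a nonzero power saves steps.

\begin{corollary}\label{cor:nu}
Let $U$ be a unipotent group of automorphisms of a Lorentzian triple of degree $n$ that fixes $L\in C$ with $L^\nu\ne0$, where $1\le\nu\le n$. Then $\mathfrak c(U)\le n-\nu$.
\end{corollary}

\begin{proof}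
We use induction on $\nu$, for all $n$ at once. The case $\nu=1$ is Theorem~\ref{thm:abstract}. If $\nu\ge2$, then $L^2\ne0$, so $U$ acts faithfully on $V=N/F_L$ by Lemma~\ref{lem:caseA}. The image $\bar L\in C_V$ is fixed, and $f_V(\bar L,\dots,\bar L,\cdot,\dots,\cdot)$ with $\nu-1$ entries $\bar L$ is the form $L^\nu\ne0$. By induction $\mathfrak c(U)\le(n-1)-(\nu-1)$.
\end{proof}

\section{The triple of a variety}\label{sec:geometry}

\subsection{Projective varieties}

Let $X$ be a projective variety of dimension $n$ and $N=\operatorname{NS}_{\mathbf R}(X)$. We use the following standard facts.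
\begin{itemize}
\item[(G1)] For line bundles $M_1,\dots,M_j$ and a $j$-dimensional subvariety $Z\subset X$ there is an integer $M_1\cdots M_j\cdot Z$, symmetric and multilinear in the $M_i$, and extended linearly to $j$-cycles. If a section $s$ of $M_j$ does not vanish identically on $Z$, its zero scheme on $Z$ defines an effective $(j-1)$-cycle $D$ with support $Z\cap\{s=0\}$, and $M_1\cdots M_j\cdot Z=M_1\cdots M_{j-1}\cdot D$. If $\pi\colon Z'\to Z$ is a birational morphism of projective varieties, then $\pi^*M_1\cdots\pi^*M_j\cdot Z'=M_1\cdots M_j\cdot Z$.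
\item[(G2)] A line bundle is numerically trivial, that is, of degree zero on every integral curve, if and only if its class in $\operatorname{NS}(X)$ is torsion \cite[Exp.~XIII]{SGA6}, \cite[Thm.~9.6.3]{Kleiman}. So $N$ is the space of real numerical divisor classes: the numbers in (G1) are defined for classes in $N$, and a nonzero class has nonzero degree on some integral curve.
\item[(G3)] The nef classes form a closed convex cone $C\subset N$. Ample classes lie in its interior and span $N$, and every nef class is a limit of rational ample classes. By Kleiman's theorem, $r_1\cdots r_j\cdot Z\ge0$ for nef $r_i$ and every $j$-dimensional subvariety $Z$.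
\item[(G4)] (Hodge index theorem.) On a smooth projective surface the intersection form on numerical divisor classes has exactly one positive eigenvalue.
\end{itemize}
Let $f(x_1,\dots,x_n)=x_1\cdots x_n\cdot X$. Automorphisms of $X$ preserve $C$ and $f$.

\begin{lemma}\label{lem:PH}
$(N,C,f)$ satisfies (P) and (H).
\end{lemma}

\begin{proof}
Condition (P) is the case $Z=X$ of Kleiman's theorem. For (H), let $n\ge2$. By (G3), (Q1) and scaling it suffices to treat very ample classes $H_1,\dots,H_{n-2}$. We reduce to a smooth surface. By Bertini's irreducibility theorem \cite[Thm.~6.3]{Jouanolou}, a general hyperplane section of an integral projective variety of dimension at least $2$ is irreducible, so its cycle is a positive multiple of an integral subvariety. Cut $X$ by a general member of $|H_1|$, cut the resulting subvariety by a general member of $|H_2|$, and so on. By (G1) we obtain an integral surface $S\subset X$ and $a>0$ with $H_1\cdots H_{n-2}\,xy=a\,(x\cdot y\cdot S)$ for all $x,y\in N$; for $n=2$ take $S=X$. Let $\pi\colon\tilde S\to S$ be a resolution of singularities,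 which exists in every characteristic (Abhyankar, Lipman). By (G1), $x\cdot y\cdot S=\pi^*(x|_S)\cdot\pi^*(y|_S)$ on $\tilde S$. So our form is $a$ times the pull-back of the intersection form of $\tilde S$ under the linear map $x\mapsto\pi^*(x|_S)$, and (G4) and (Q1) conclude.
\end{proof}

We do not verify (N) on $N$; we force it. Let $R=\{x\in N:f(x,\cdot,\dots,\cdot)=0\}$, $\bar N=N/R$, let $\bar C$ be the closure of the image of $C$, and $\bar f$ the induced form. Then $\bar N\ne0$ because $A^n>0$ for ample $A$; the image of $C^\circ$ is open; (P) and (H) pass to $\bar C$ by continuity and (Q1); and (N) holds by construction. So $(\bar N,\bar C,\bar f)$ is a Lorentzian triple of degree $n$, on which $\operatorname{Aut}(X)$ acts. By Remark~\ref{rem:hyp} the price is that we must show that a unipotent group loses nothing on the way to $\bar N$. This will follow once we know that $R$ contains no nonzero nef class, and for that we compare intersections with arbitrary subvarieties to intersections with divisors.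

\begin{lemma}\label{lem:ci}
Let $A$ be very ample, $r\in N$ nef, and $1\le\nu\le n$. Then $r^\nu\not\equiv0$ if and only if $r^\nu A^{n-\nu}>0$. In particular $rA^{n-1}>0$ for every nonzero nef class $r$.
\end{lemma}

\begin{proof}
By (G1), $r^\nu A^{n-\nu}=r^\nu\cdot D$ for an effective $\nu$-cycle $D$; this gives ``if''. Conversely let $Z$ be a $\nu$-dimensional subvariety with $r^\nu\cdot Z\ne0$, so $r^\nu\cdot Z>0$ by (G3). If $\nu=n$, then $Z=X$ and we are done. Let $\nu<n$. Choose $d$ such that $\mathcal I_Z\otimes A^d$ is globally generated. Its sections, viewed as sections of $A^d$, have common zero set exactly $Z$. Choose among them successively $s_1,\dots,s_{n-\nu}$, with zero sets $D_i\supset Z$, as follows. Let $0\le j\le n-\nu-1$ and suppose $D_1\cap\dots\cap D_j$ (which is $X$ for $j=0$) has pure dimension $n-j$. Each of its finitely many components has dimension greater than $\nu$, so it is not contained in $Z$, and a general $s_{j+1}$ vanishes identically on none of them. Then $D_1\cap\dots\cap D_{j+1}$ has pure dimension $n-j-1$. Applying (G1) repeatedly, $d^{n-\nu}r^\nu A^{n-\nu}=r^\nu\cdot D$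 for an effective $\nu$-cycle $D$ with support $D_1\cap\dots\cap D_{n-\nu}$. This support has dimension $\nu$ and contains $Z$, so $Z$ occurs in $D$ with a positive integer coefficient. The other components contribute nonnegatively by (G3), and $d^{n-\nu}r^\nu A^{n-\nu}\ge r^\nu\cdot Z>0$. The last assertion is the case $\nu=1$, by (G2).
\end{proof}

\begin{lemma}\label{lem:faithful}
A unipotent subgroup $U$ of the image of $\operatorname{Aut}(X)$ in $\mathrm{GL}(N)$ acts faithfully on $\bar N$.
\end{lemma}

\begin{proof}
Let $1\ne u\in U$ act trivially on $\bar N$. Since ample classes span $N$, we have $uH\ne H$ for some ample $H$. Then $m\mapsto u^mH$ is a polynomial of degree $e\ge1$ with ample values, and its leading coefficient $r=\lim_{m\to\infty}m^{-e}u^mH$ is nef and nonzero. Also $r=\lim m^{-e}(u^mH-H)\in R$. So $rA^{n-1}=0$ for very ample $A$, contrary to Lemma~\ref{lem:ci}.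
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and of the bounds in Theorem~\ref{thm:refine}]
Let $U$ be the image of $G'$ in $\mathrm{GL}(N)$. By hypothesis $G'/G'_0\cong U$ and $U$ consists of unipotent maps. By Lemma~\ref{lem:faithful}, $U$ is isomorphic to its image in $\mathrm{GL}(\bar N)$, a unipotent group of automorphisms of $(\bar N,\bar C,\bar f)$. Theorem~\ref{thm:abstract} gives $\mathfrak c(G'/G'_0)\le n-1$.

If $L$ is as in Theorem~\ref{thm:refine}(a), its image $\bar L\in\bar C$ is fixed by $U$, and $\bar L^\nu\ne0$ for $\bar f$ because $L^\nu A^{n-\nu}>0$ by Lemma~\ref{lem:ci}. Corollary~\ref{cor:nu} gives the bound $n-\nu$.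

For (b), let $H^{(0)}=H$, $H^{(j+1)}=[H^{(j)},H^{(j)}]$ be the derived series of a group $H$; the derived length is the least $j$ with $H^{(j)}=1$. The standard inclusion $[H_{(a)},H_{(b)}]\subset H_{(a+b+1)}$ gives by induction
\begin{equation}\label{eq:derived}
H^{(j)}\subset H_{(2^j-1)} .
\end{equation}
For $H=G'/G'_0$ the right side is trivial as soon as $2^j-1\ge n-1$, that is, $j\ge\log_2n$.
\end{proof}

\subsection{Compact K\"ahler manifolds}

\begin{proof}[Proof of Theorem~\ref{thm:kahler}]
Let $N=H^{1,1}(X,\mathbf R)$, let $C$ be the closure of the open convex cone of K\"ahler classes, and let $f(x_1,\dots,x_n)=\int_Xx_1\cup\dots\cup x_n$. Automorphisms preserve $C$ and $f$. A wedge product of $n$ K\"ahler forms is a positive volume form, which gives (P) by continuity. For $n\ge2$ and K\"ahler classes $\omega_1,\dots,\omega_{n-2}$, the mixed Hodge--Riemann relations (Gromov; Dinh--Nguy\^en \cite{DN}) state that the form $\omega_1\cdots\omega_{n-2}$ is nondegenerate of signature $(1,\dim N-1)$. This gives (N), and (H) by (Q1). For $n=1$, $f$ is an isomorphism $N\to\mathbf R$.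 So $(N,C,f)$ is a Lorentzian triple of degree $n$, and Theorem~\ref{thm:abstract} applies.
\end{proof}

\section{Powers of an elliptic curve}\label{sec:sharp}

Let $e_{ab}$ be the matrix units.

\begin{lemma}\label{lem:unitri}
The group $H=U_r(\mathbf Z)$ has class $r-1$ and derived length $\lceil\log_2r\rceil$.
\end{lemma}

\begin{proof}
A product of $r$ strictly upper triangular $r\times r$ matrices is zero, so $I^r\mathbf R^r=0$, and Lemma~\ref{lem:comm} gives $H_{(r-1)}=1$; by \eqref{eq:derived} the derived length is at most $\lceil\log_2r\rceil$. For $a<b<d$ the identity in the proof of Lemma~\ref{lem:comm} gives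
\[
[1+e_{ab},1+e_{bd}]=1+e_{ad}(1-e_{ab})(1-e_{bd})=1+e_{ad}.
\]
By induction on $j$, $1+e_{1,j+2}\in H_{(j)}$ for $j+2\le r$, and $1+e_{a,a+2^j}\in H^{(j)}$ for $a+2^j\le r$. So $H_{(r-2)}\ne1$ if $r\ge2$, and $H^{(j)}\ne1$ whenever $2^j<r$, that is, for $j\le\lceil\log_2r\rceil-1$.
\end{proof}

Let $E$ be an elliptic curve over $k$ with origin $0$, and $X=E^n$. An integral matrix $g$ acts on $X$ by $(gz)_i=\sum_jg_{ij}z_j$. For a row vector $a\in\mathbf Z^n$ and a column vector $b\in\mathbf Z^n$ let
\[
p_a\colon X\to E,\ z\mapsto\textstyle\sum a_iz_i,\qquad j_b\colon E\to X,\ t\mapsto(b_1t,\dots,b_nt),\qquad D_a=p_a^*\mathcal O_E(0).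
\]
Since $p_a\circ g=p_{ag}$, and $p_a\circ j_b$ is multiplication by the integer $ab$, which has degree $(ab)^2$,
\begin{equation}\label{eq:Da}
g^*D_a=D_{ag},\qquad\deg j_b^*D_a=(ab)^2 .
\end{equation}
The function $\deg j_b^*$ is a linear form on $\operatorname{NS}_{\mathbf R}(X)$.

\begin{proposition}\label{prop:En}
The group $U_n(\mathbf Z)$ acts faithfully and by unipotent maps on $\operatorname{NS}_{\mathbf R}(E^n)$. Hence every $G\le U_n(\mathbf Z)$ is a group of zero entropy automorphisms of $E^n$ with $G_0=1$, and $G/G_0=G$ is a unipotent group.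
\end{proposition}

\begin{proof}
\emph{Unipotence.} We recall the description of $\operatorname{NS}$ for an abelian variety $X$ with dual $\hat X$. A line bundle $M$ defines the homomorphism $\lambda_M\colon X\to\hat X$, $x\mapsto t_x^*M\otimes M^{-1}$, where $t_x$ is translation by $x$. The map $M\mapsto\lambda_M$ is additive with kernel $\operatorname{Pic}^0(X)$, and $\lambda_{g^*M}=\hat g\circ\lambda_M\circ g$ for an endomorphism $g$, where $g\mapsto\hat g$ is additive and reverses composition. So $\operatorname{NS}_{\mathbf R}(X)$ embeds in $\operatorname{Hom}(X,\hat X)\otimes\mathbf R$, and $g^*$ is the restriction of $AB$, where $A\lambda=\hat g\lambda$ and $B\lambda=\lambda g$. For $g\in U_n(\mathbf Z)$ we have $(g-1)^n=0$, hence $(\hat g-1)^n=0$. Thus $A-1$ and $B-1$ are commuting nilpotent maps, and $AB-1=(A-1)B+(B-1)$ is nilpotent. In particular $d_1(g)=1$.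

\emph{Faithfulness.} Let $g\in U_n(\mathbf Z)$ act trivially on $\operatorname{NS}_{\mathbf R}(X)$. By \eqref{eq:Da}, $(agb)^2=(ab)^2$ for all $a,b$. For fixed $a$, the product of the linear forms $b\mapsto(ag-a)b$ and $b\mapsto(ag+a)b$ vanishes on $\mathbf Z^n$, so one of them is zero and $ag=\pm a$. For $a=e_i$, the vector $e_ig$ is the $i$-th row of $g$, whose diagonal entry is $1$; so $e_ig=e_i$ for all $i$, and $g=1$.

Finally $G_0$ acts trivially on $\operatorname{NS}(X)$ (Section~\ref{sec:intro}), so $G_0=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) and of the sharpness in Theorem~\ref{thm:refine}]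
For $0\le c\le n-1$ let $G(c)\le U_n(\mathbf Z)$ be the group of block diagonal matrices with blocks $g'\in U_{c+1}(\mathbf Z)$ and the identity of size $n-c-1$. By Proposition~\ref{prop:En} and Lemma~\ref{lem:unitri}, $G(c)$ acting on $E^n$ has the properties required in Theorem~\ref{thm:main}(b), and $G(n-1)=U_n(\mathbf Z)$ has derived length $\lceil\log_2n\rceil$.

For $1\le\nu\le n$ take $G=G(n-\nu)$, of class $n-\nu$, and $L=\sum_{i>n-\nu}D_{e_i}$. This class is the pull-back of an ample class under the projection to the last $\nu$ factors, so it is nef, and $L^\nu\cdot Z>0$ for $Z=\{0\}^{n-\nu}\times E^\nu$. The last $\nu$ rows of $g\in G$ are those of the identity, because the last row of the unitriangular block $g'$, of size $n-\nu+1$, is. So $g^*D_{e_i}=D_{e_ig}=D_{e_i}$ for $i>n-\nu$, and $L$ is $G$-invariant.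
\end{proof}

\begin{remark}\label{rem:length}
The bound of Proposition~\ref{prop:length} is attained in every degree. Let $u=1+\sum_{i<n}e_{i,i+1}$, whose power $u^m$ has $(1,n)$ entry $\binom m{n-1}$. The image of $j_{e_n}$ is the transversal intersection of the divisors $z_i=0$, $i<n$, so by \eqref{eq:Da}
\[
D_{e_1}\cdots D_{e_{n-1}}\cdot(u^m)^*D_{e_1}=\deg j_{e_n}^*D_{e_1u^m}=\binom m{n-1}^2 .
\]
This polynomial has degree $2n-2$, so $\ell(\bar N)=2n-2$ for $U_n(\mathbf Z)$ acting on $E^n$, by Lemma~\ref{lem:poly}(a), while the class is $n-1$.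
\end{remark}

\begin{thebibliography}{9}

\bibitem{DN}
Dinh and Nguy\^en, GAFA \textbf{16} (2006).

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Kleiman}
Kleiman, \emph{The Picard scheme}, in: \emph{FGA Explained}.

\bibitem{Li}
Sichen Li, \emph{Derived length of zero entropy groups acting on projective varieties in arbitrary characteristic -- A remark to a paper of Dinh-Oguiso-Zhang}, arXiv:1909.08201 (2019).

\bibitem{SGA6}
SGA 6, Exp.~XIII.

\end{thebibliography}
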